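\title{Dual Gabor windows in Gelfand--Shilov spaces}

\begin{abstract}
We show that the Gelfand--Shilov space $\mathcal{S}^\mu_\tau$ on the real line contains a pair of dual Gabor windows on some lattice $a\mathbb{Z}\times b\mathbb{Z}$ whenever $\mu+\tau\ge 1$, that is, whenever the space is nontrivial. A Zak-type transform turns duality into a Bezout equation for quasi-periodic entire functions on $\mathbb{C}^2$. We construct an entire window whose modulus follows a subharmonic weight that is strictly concave on horizontal lines, deduce a common lower bound for the generators of the Bezout equation, and solve it with Skoda's $L^2$ division theorem. The method covers all lattices with $ab$ rational and small, and it also decides the question for the spaces defined with ``for every $h$'' in place of ``for some $h$''.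
\end{abstract}

\section{The problem and the results}\label{sec:intro}

For $x,\xi\in\mathbb{R}$ let $T_xf(t)=f(t-x)$ and $M_\xi f(t)=e^{2\pi i\xi t}f(t)$. We write $\hat\varphi(\xi)=\int_{\mathbb{R}}\varphi(x)e^{-2\pi ix\xi}\,dx$ and $(f,g)=\int f\bar g$. Let $\psi,\gamma$ belong to the Schwartz space $\mathcal{S}(\mathbb{R})$ and let $a,b>0$. The \emph{analysis operator} and the \emph{synthesis operator}
\[
C^{a,b}_\psi f=\bigl((f,T_{ak}M_{bl}\psi)\bigr)_{(k,l)\in\mathbb{Z}^2},\qquad
D^{a,b}_\gamma (c_{k,l})=\sum_{(k,l)\in\mathbb{Z}^2}c_{k,l}\,T_{ak}M_{bl}\gamma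
\]
are bounded from $L^2(\mathbb{R})$ to $\ell^2(\mathbb{Z}^2)$ and from $\ell^2(\mathbb{Z}^2)$ to $L^2(\mathbb{R})$ \cite[Sect.~6.2]{Gro}. The pair $(\psi,\gamma)$ is a \emph{pair of dual windows on $a\mathbb{Z}\times b\mathbb{Z}$} if $D^{a,b}_\gamma C^{a,b}_\psi=\mathrm{id}$ on $L^2(\mathbb{R})$. The number $(f,T_{ak}M_{bl}\psi)$ measures the part of $f$ that lives near the point $ak$ at frequencies near $bl$, and duality says that $f$ is rebuilt from these numbers.

For $\mu,\tau>0$, the Gelfand--Shilov space (of Roumieu type) $\mathcal{S}^\mu_\tau$ consists of the smooth functions $\varphi$ on $\mathbb{R}$ for which there are $C,h>0$ with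
\begin{equation}\label{eq:GS}
|\varphi(x)|\le Ce^{-h|x|^{1/\tau}},\qquad |\hat\varphi(\xi)|\le Ce^{-h|\xi|^{1/\mu}}\qquad(x,\xi\in\mathbb{R}).
\end{equation}
It is nontrivial precisely when $\mu+\tau\ge1$. Its elements are Schwartz functions: all derivatives are bounded by Fourier inversion, and the Taylor inequality $|\varphi'(x)|\le 2\epsilon^{-1}\sup_{[x,x+1]}|\varphi|+\epsilon\sup|\varphi''|$, $0<\epsilon\le1$, passes rapid decay from each derivative to the next. The space $\mathcal{S}^\mu_\tau$ is called \emph{Gabor accessible} if it contains a pair of dual windows on some lattice $a\mathbb{Z}\times b\mathbb{Z}$.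

Such a pair converts \eqref{eq:GS} into a condition on sequences: $f\in L^2(\mathbb{R})$ lies in $\mathcal{S}^\mu_\tau$ if and only if $|(f,T_{ak}M_{bl}\psi)|\le Ce^{-h(|k|^{1/\tau}+|l|^{1/\mu})}$ for some $C,h>0$. Indeed, if $f,\psi\in\mathcal{S}^\mu_\tau$, then $\int|f(t)||\psi(t-ak)|\,dt\le Ce^{-h'|k|^{1/\tau}}$ because $|t|$ or $|t-ak|$ is at least $a|k|/2$; the same argument on the Fourier side gives decay in $l$, and one takes the geometric mean of the two bounds. The same splitting shows that $D^{a,b}_\gamma$ maps sequences with this decay into $\mathcal{S}^\mu_\tau$. Both windows must lie in the space for this to work.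

The Gaussian $e^{-\pi x^2}$ is its own Fourier transform, so it lies in $\mathcal{S}^\mu_\tau$ exactly when $\mu,\tau\ge\frac12$. By a result of Janssen, for $ab<1$ the Gaussian has a dual window in $\mathcal{S}^{1/2}_{1/2}$ on $a\mathbb{Z}\times b\mathbb{Z}$; hence $\mathcal{S}^\mu_\tau$ is Gabor accessible for $\mu,\tau\ge\frac12$. The following problem was posed in \cite{DN}.

\begin{quote}
\emph{Is $\mathcal{S}^\mu_\tau$ Gabor accessible for all $\mu,\tau>0$ with $\mu+\tau\ge1$?}
\end{quote}

The spaces increase with $\mu$ and $\tau$, so everything depends on the line $\mu+\tau=1$, and the Fourier transform exchanges $\mu$ and $\tau$. This leaves the spaces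
\[
\mathcal{G}_p=\mathcal{S}^{1-1/p}_{1/p},\qquad p>2,\qquad p'=\frac{p}{p-1},
\]
whose weights in \eqref{eq:GS} are $|x|^p$ and $|\xi|^{p'}$. One would guess that the answer is yes: functions in $\mathcal{G}_p$ decay faster than the Gaussian, so they are closer to compactly supported windows, for which a dual window is given by a one-line formula (see \eqref{eq:painless} below). The reason for caution is that $\mathcal{G}_p$ sits at the edge of triviality. Its elements are entire functions with little room in their growth, and the formula just mentioned involves a division that has to be carried out in the complex domain. The guess is correct.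

\begin{theorem}\label{thm:A}
Let $p>2$. There are $a\in[1,2]$, $N_0\in\mathbb{N}$ and $\psi_0\in\mathcal{G}_p$ such that for every integer $N\ge N_0$ there is $\gamma\in\mathcal{G}_p$ for which $(\psi_0,\gamma)$ is a pair of dual windows on $a\mathbb{Z}\times b\mathbb{Z}$, $b=1/(Na)$.
\end{theorem}

\begin{corollary}\label{cor:main}
The space $\mathcal{S}^\mu_\tau$ is Gabor accessible whenever $\mu,\tau>0$ and $\mu+\tau\ge1$.
\end{corollary}

\begin{proof}
If $\mu'\le\mu$ and $\tau'\le\tau$, then $\mathcal{S}^{\mu'}_{\tau'}\subset\mathcal{S}^\mu_\tau$. The case $\mu,\tau\ge\frac12$ follows from Janssen's result (Example~\ref{ex:gauss} gives it again by the method of this paper). If $\tau<\frac12$, put $p=1/\tau>2$; then $\mathcal{G}_p=\mathcal{S}^{1-\tau}_\tau\subset\mathcal{S}^\mu_\tau$. If $\mu<\frac12$, put $p=1/\mu>2$. The Fourier transform maps $\mathcal{G}_p=\mathcal{S}^{1-\mu}_\mu$ onto $\mathcal{S}^\mu_{1-\mu}\subset\mathcal{S}^\mu_\tau$, and it preserves duality: we have $\widehat{T_{ak}M_{bl}\psi}=e^{-2\pi iabkl}\,T_{bl}M_{-ak}\hat\psi$,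 and the unimodular factor appears once conjugated and once unconjugated in $(f,T_{ak}M_{bl}\psi)\,T_{ak}M_{bl}\gamma$. By Plancherel's theorem, $(\hat\psi,\hat\gamma)$ is a dual pair on $b\mathbb{Z}\times a\mathbb{Z}$.
\end{proof}

Two further results, which Corollary~\ref{cor:main} does not use, come out of the same proof.

\begin{theorem}\label{thm:B}
For every $p>2$ there is $\varepsilon_0>0$ such that for all $a,b>0$ with $ab\in\mathbb{Q}$ and $ab\le\varepsilon_0$ there are dual windows in $\mathcal{G}_p$ on $a\mathbb{Z}\times b\mathbb{Z}$; up to dilation the analysis window is one fixed function. The analogue holds for $\mathcal{S}^{1/p}_{1-1/p}$.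
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\Sigma^\mu_\tau$ be the space of smooth functions $\varphi$ on $\mathbb{R}$ such that for every $h>0$ there is $C$ with \eqref{eq:GS}. The following are equivalent: $\Sigma^\mu_\tau$ contains dual windows on some $a\mathbb{Z}\times b\mathbb{Z}$; $\Sigma^\mu_\tau\ne\{0\}$; $\mu+\tau>1$.
\end{theorem}

For $p>2$ we do not settle the case of irrational $ab$, nor the whole range $ab<1$.

Section~\ref{sec:bezout} reduces the construction of $\gamma$ to a lower bound for finitely many series built from $\psi$. Section~\ref{sec:gauss} proves that bound for the Gaussian and identifies what must replace the Gaussian when $p>2$. Sections~\ref{sec:U}--\ref{sec:peak} construct the weight, the window and the bound. Section~\ref{sec:division} contains the division argument, and Sections~\ref{sec:rational} and \ref{sec:sigma} prove Theorems~\ref{thm:B} and \ref{thm:C}.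

\emph{Conventions.} We write $z=x+iy$, $w=u+iv$ and $\langle z\rangle=1+|z|$; the inequality $\langle z+\zeta\rangle\le\langle z\rangle\langle\zeta\rangle$ is used throughout. Integrals over $\mathbb{C}$ and $\mathbb{C}^2$ are taken with respect to Lebesgue measure, $D(\zeta,R)$ is an open disc, and $C,c>0$ are constants that may change from line to line.

\section{Duality as a Bezout equation}\label{sec:bezout}

\subsection{Removing the modulations}
Summing over the frequency index first turns duality into a family of pointwise identities. To avoid complex conjugates, which do not continue analytically, we call the analysis window $\bar\psi$.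

\begin{lemma}\label{lem:dual}
Let $\psi,\gamma\in\mathcal{S}(\mathbb{R})$, $a,P>0$ and $b=1/P$. Then $(\bar\psi,\gamma)$ is a pair of dual windows on $a\mathbb{Z}\times b\mathbb{Z}$ if and only if
\begin{equation}\label{eq:dual}
\Gamma_d(t):=\sum_{k\in\mathbb{Z}}\gamma(t-ak)\,\psi(t-ak-dP)=b\,\delta_{d,0}\qquad(t\in\mathbb{R},\ d\in\mathbb{Z}).
\end{equation}
\end{lemma}

\begin{proof}
Let $f\in C_c^\infty(\mathbb{R})$ and $f_k(t)=f(t)\psi(t-ak)$. Then $(f,T_{ak}M_{bl}\bar\psi)=e^{2\pi iabkl}\hat f_k(bl)$ and $T_{ak}M_{bl}\gamma(t)=e^{-2\pi iabkl}e^{2\pi iblt}\gamma(t-ak)$. Every derivative of $\psi(\cdot-ak)$ is rapidly decreasing in $k$, uniformly on the support of $f$, so integration by parts shows that $\hat f_k(bl)$ is rapidly decreasing in $(k,l)$. Thus the series for $D^{a,b}_\gamma C^{a,b}_{\bar\psi}f$ converges absolutely, both uniformly and in $L^2$. The Poisson summation formula $\sum_l\hat f_k(bl)e^{2\pi iblt}=\frac1b\sum_df_k(t-dP)$ gives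
\[
D^{a,b}_\gamma C^{a,b}_{\bar\psi}f(t)=\frac1b\sum_{d\in\mathbb{Z}}f(t-dP)\,\Gamma_d(t),
\]
where finitely many $d$ contribute for each $t$. If \eqref{eq:dual} holds, the right side is $f(t)$, and duality follows by density and boundedness. Conversely, if the right side equals $f$ for all $f$, then it does so at every point by continuity, and an $f$ supported near $t-dP$ with $f(t-dP)=1$ gives \eqref{eq:dual}.
\end{proof}

If $\psi\in C_c^\infty(\mathbb{R})$ is supported in an interval of length at most $P$ and its translates by $a\mathbb{Z}$ have no common zero, then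
\begin{equation}\label{eq:painless}
\gamma(t)=\frac{b\,\overline{\psi(t)}}{\sum_k|\psi(t-ak)|^2}
\end{equation}
solves \eqref{eq:dual}: for $d\ne0$ every term vanishes, and for $d=0$ the denominator is $a$-periodic. For $\mu<1$ this is out of reach, since $\hat\varphi$ decays faster than every exponential and so each $\varphi\in\mathcal{S}^\mu_\tau$ is entire.

\subsection{Entire windows and quasi-periodic functions}
Let $p>1$. We find both windows in the class $\mathcal{E}_p$ of entire functions $\phi$ for which there are $C,h,K>0$ with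
\begin{equation}\label{eq:Ep}
|\phi(x+iy)|\le Ce^{-h|x|^p+K|y|^p}.
\end{equation}

\begin{lemma}\label{lem:member}
If $\phi\in\mathcal{E}_p$, then $\phi|_{\mathbb{R}}$ and $\overline{\phi|_{\mathbb{R}}}$ belong to $\mathcal{S}^{1-1/p}_{1/p}$.
\end{lemma}

\begin{proof}
By Cauchy's theorem the integral defining $\hat\phi(\xi)$ may be taken over the line $y=-t\operatorname{sgn}\xi$, which gives $|\hat\phi(\xi)|\le Ce^{Kt^p-2\pi t|\xi|}$ for all $t>0$. For $t=(2\pi|\xi|/(Kp))^{1/(p-1)}$ the exponent is $-c|\xi|^{p'}$. The Fourier transform of $\overline{\phi|_{\mathbb{R}}}$ is $\overline{\hat\phi(-\xi)}$.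
\end{proof}

Condition \eqref{eq:dual} prescribes a sequence indexed by $d$, so we pass to its generating function. This produces products of series of the following kind. Fix $\Pi>0$ and, for $\psi\in\mathcal{E}_p$, put
\[
Z\psi(z,w)=\sum_{k\in\mathbb{Z}}\psi(z-k\Pi)\,e^{2\pi ikw},\qquad \nu=\frac{2\pi v}{\Pi},\qquad \Phi(z,w)=|y|^p+|v|^{p'}.
\]
Note that $|y|\le1+\Phi$ and $|v|\le1+\Phi$. For $t\in\mathbb{R}$ and $s=x-t-k\Pi$ we have $|e^{2\pi ikw}|=e^{-\nu k\Pi}=e^{-\nu(x-t-s)}$. Hence
\begin{equation}\label{eq:terms}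
\text{the $k$-th term of $Z\psi(z-t,w)$ has modulus}\quad e^{-\nu x}e^{\nu t}\,|\psi(s+iy)|e^{\nu s},\qquad s=x-t-k\Pi .
\end{equation}
For $\ell\in\mathbb{Z}$ let $\mathcal{A}_\ell$ be the space of entire functions $E$ on $\mathbb{C}^2$ such that, for some $C$,
\begin{equation}\label{eq:Al}
E(z+\Pi,w)=e^{2\pi i\ell w}E(z,w),\qquad E(z,w+1)=E(z,w),\qquad |E|\le Ce^{-\ell\nu x+C\Phi}.
\end{equation}
The factor $e^{-\ell\nu x}$ is forced by the first relation: since $|e^{2\pi i\ell w}|=e^{-\ell\nu\Pi}$, the function $|E|e^{\ell\nu x}$ is $\Pi$-periodic in $x$ and $1$-periodic in $u$. So the bound in \eqref{eq:Al} need only be checked for $0\le x\le\Pi$, $0\le u\le1$. Products satisfy $\mathcal{A}_\ell\,\mathcal{A}_{\ell'}\subset\mathcal{A}_{\ell+\ell'}$, and $\mathcal{A}_\ell$ is invariant under real translations $z\mapsto z+t$, because $e^{|\ell\nu t|}\le Ce^{C\Phi}$.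

\begin{lemma}\label{lem:zak}
\begin{enumerate}
\item[(a)] If $\psi\in\mathcal{E}_p$, then $Z\psi\in\mathcal{A}_1$.
\item[(b)] If $G\in\mathcal{A}_{-1}$, then $\gamma(z)=\int_0^1G(z,u)\,du$ belongs to $\mathcal{E}_p$ and $G(z,w)=\sum_k\gamma(z-k\Pi)e^{-2\pi ikw}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Young's inequality $|\nu s|\le\frac h2|s|^p+C|\nu|^{p'}$, so \eqref{eq:terms} and \eqref{eq:Ep} bound the sum of the moduli of the terms by $Ce^{-\nu x+C\Phi}\sum_{s\in x+\Pi\mathbb{Z}}e^{-h|s|^p/2}$, and the last sum is bounded in $x$. The two functional equations follow by shifting $k$ and from $e^{2\pi ik}=1$.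

(b) The function $\gamma$ is entire, and $G(z-k\Pi,w)=e^{2\pi ikw}G(z,w)$ gives $\gamma(z-k\Pi)=\int_0^1e^{2\pi iku}G(z,u)\,du$. The integrand is entire and $1$-periodic in $w$, so the segment $[0,1]$ can be moved to any height $v$. For $0\le x\le\Pi$ we have $\nu x\le2\pi|v|$, hence
\[
|\gamma(z-k\Pi)|\le Ce^{C|y|^p}\,e^{-2\pi kv+C|v|^{p'}}\qquad(v\in\mathbb{R}).
\]
Take $v=\epsilon|k|^{p-1}\operatorname{sgn}k$. Since $(p-1)p'=p$, the last exponent is $(-2\pi\epsilon+C\epsilon^{p'})|k|^p\le-c|k|^p$ for small $\epsilon$. As $|x-k\Pi|^p\le C(1+|k|^p)$, this is \eqref{eq:Ep}. The stated series is the Fourier series of $G(z,\cdot)$ for real $w$, and both sides are entire.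
\end{proof}

\subsection{The reduction}
Suppose that $a$ and $P=1/b$ are commensurable, $na=mP=\Pi$ with $m,n\in\mathbb{N}$; thus $ab=m/n$. Theorem~\ref{thm:A} needs only $m=1$, where $n=N$, $\Pi=P$, the index $q$ below is $0$, and \eqref{eq:bezout} is the single Bezout equation $\sum_{j=0}^{N-1}Z\psi(z-ja,w)\,G_j(z,w)=1$.

\begin{proposition}\label{prop:reduction}
Let $\psi\in\mathcal{E}_p$, $na=mP=\Pi$, $b=1/P$, and put $A_{q,j}(z,w)=Z\psi(z-ja-qP,w)\in\mathcal{A}_1$ for $q,j\in\mathbb{Z}$. Suppose that $G_0,\dots,G_{n-1}\in\mathcal{A}_{-1}$ satisfy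
\begin{equation}\label{eq:bezout}
\sum_{j=0}^{n-1}A_{q,j}\,G_j=\delta_{q,0}\qquad(0\le q<m).
\end{equation}
Then there is $\gamma\in\mathcal{E}_p$ such that $(\overline{\psi|_{\mathbb{R}}},\gamma|_{\mathbb{R}})$ is a pair of dual windows on $a\mathbb{Z}\times b\mathbb{Z}$.
\end{proposition}

\begin{proof}
Let $G\in\mathcal{A}_{-1}$ and let $\gamma$ be as in Lemma~\ref{lem:zak}(b). Multiplying the absolutely convergent series,
\[
\sum_{j=0}^{n-1}A_{q,j}(z,w)G(z-ja,w)=\sum_{j=0}^{n-1}\sum_{k',k''}\gamma(z-ja-k'\Pi)\,\psi(z-ja-qP-k''\Pi)\,e^{2\pi i(k''-k')w}.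
\]
Put $k=j+nk'$, which runs once through $\mathbb{Z}$, and $d'=k''-k'$. Then $ja+k'\Pi=ka$ and $d'\Pi=md'P$, so for real $z=t$
\begin{equation}\label{eq:generating}
\sum_{j=0}^{n-1}A_{q,j}(t,w)\,G(t-ja,w)=\sum_{d'\in\mathbb{Z}}\Gamma_{q+md'}(t)\,e^{2\pi id'w}.
\end{equation}
Every $d\in\mathbb{Z}$ is $q+md'$ for exactly one pair with $0\le q<m$. By uniqueness of Fourier coefficients and Lemma~\ref{lem:dual}, it suffices to find $G$ for which the left side of \eqref{eq:generating} is $b\,\delta_{q,0}$.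

So we need a solution of \eqref{eq:bezout} whose entries are translates $G(z-ja,w)$ of one function, while the given $G_j$ are unrelated. The equation has a cyclic symmetry, $A_{q,j+l}(z+la,w)=A_{q,j}(z,w)$, and we average over it. Since $A_{q,j+n}=e^{-2\pi iw}A_{q,j}$, we define $G_j$ for all $j\in\mathbb{Z}$ by $G_{j+n}=e^{2\pi iw}G_j$; then $A_{q,j}G_j$ is $n$-periodic in $j$, and \eqref{eq:bezout} holds for the sum over any $n$ consecutive $j$. Put
\[
G(z,w)=\frac bn\sum_{l=0}^{n-1}G_l(z+la,w)\in\mathcal{A}_{-1}.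
\]
The summand is $n$-periodic in $l$, because $G_{l+n}(z+la+\Pi,w)=e^{2\pi iw}e^{-2\pi iw}G_l(z+la,w)$. Replacing $l$ by $l+j$ gives $G(z-ja,w)=\frac bn\sum_{l=0}^{n-1}G_{l+j}(z+la,w)$, and therefore
\[
\sum_{j=0}^{n-1}A_{q,j}(z,w)\,G(z-ja,w)=\frac bn\sum_{l=0}^{n-1}\ \sum_{j=0}^{n-1}(A_{q,j+l}G_{j+l})(z+la,w)=b\,\delta_{q,0}.\qedhere
\]
\end{proof}

Commensurability is what makes $k=j+nk'$ and $d=q+md'$ possible with finitely many $j$ and $q$; Lemma~\ref{lem:dual} does not need it. This is the only place where rationality of $ab$ enters.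

When can a Bezout equation $\sum_jg_jh_j=1$ with $g_j\in\mathcal{A}_\ell$ be solved with $h_j\in\mathcal{A}_{-\ell}$? If it can, then $1\le\max_j|g_j|\cdot Ce^{\ell\nu x+C\Phi}$, a lower bound that matches the upper bound in \eqref{eq:Al}. This necessary condition is sufficient.

\begin{proposition}\label{prop:division}
Let $p\ge2$, $\ell\ge1$, and let $g_1,\dots,g_J\in\mathcal{A}_\ell$ satisfy
\begin{equation}\label{eq:lower}
\max_j|g_j(z,w)|\ge c\,e^{-\ell\nu x-C\Phi}\qquad\text{on }\mathbb{C}^2 .
\end{equation}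
Then there are $h_1,\dots,h_J\in\mathcal{A}_{-\ell}$ with $\sum_jg_jh_j=1$.
\end{proposition}

The proof is in Section~\ref{sec:division}. What remains is to find $\psi$ and $a$ for which the translates $Z\psi(z-ja,w)$ satisfy \eqref{eq:lower}.

\section{The Gaussian: one peak}\label{sec:gauss}

Let $m=1$ and $\Pi=P=Na$. By \eqref{eq:terms}, the terms of $Z\psi(z-ja,w)$ are, up to a common factor, samples of $s\mapsto|\psi(s+iy)|e^{\nu s}$ along the coset $x-ja+P\mathbb{Z}$. As $j$ runs through $0,\dots,N-1$, these cosets fill the fine grid $x+a\mathbb{Z}$. If the sampled function has a single sharp peak, some point of the fine grid is near the peak, the other points of its coset are at distance about $P$ or more, and one term of the series outweighs all the others.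

\begin{example}\label{ex:gauss}
Let $\psi(z)=e^{-\pi z^2}\in\mathcal{E}_2$ and suppose $e^{\pi P(P-a)}\ge5$, for instance $a=1$, $N=2$. Then $|\psi(s+iy)|e^{\nu s}=e^{\Theta(s)}$ with
\[
\Theta(s)=-\pi s^2+\pi y^2+\nu s=\Theta^*-\pi(s-s^*)^2,\qquad s^*=\frac{\nu}{2\pi},\qquad \Theta^*=\pi y^2+\frac{\nu^2}{4\pi}\ge0 .
\]
Choose $s_0\in x+a\mathbb{Z}$ with $|s_0-s^*|\le a/2$ and $j\in\{0,\dots,N-1\}$ with $s_0\in x-ja+P\mathbb{Z}$. Then $e^{\Theta(s_0)}\ge W:=e^{\Theta^*-\pi a^2/4}$. For $k\ne0$ we have $(s_0+kP-s^*)^2\ge(|k|P-a/2)^2\ge a^2/4+|k|P(P-a)$, so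
\[
\sum_{k\ne0}e^{\Theta(s_0+kP)}\le 2W\sum_{k\ge1}e^{-\pi kP(P-a)}=\frac{2W}{e^{\pi P(P-a)}-1}\le\frac W2 .
\]
Since $|\nu ja|\le2\pi|v|$, \eqref{eq:terms} gives $|Z\psi(z-ja,w)|\ge\frac12e^{-\pi a^2/4}e^{-\nu x-2\pi|v|}$, which is \eqref{eq:lower}. Propositions~\ref{prop:division} and \ref{prop:reduction} and Lemma~\ref{lem:member} yield a dual window in $\mathcal{S}^{1/2}_{1/2}$.

For $N=1$, that is $ab=1$, the fine grid is not available. At $z=P/2$, $w=\frac12$ the terms $k$ and $1-k$ of $Z\psi$ cancel, so $Z\psi(P/2,\frac12)=0$. The identity \eqref{eq:generating} holds for Schwartz $\gamma$ and real $w$; its left side then vanishes at this point, so by Lemma~\ref{lem:dual} the Gaussian has no dual window in $\mathcal{S}(\mathbb{R})$ when $ab=1$.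
\end{example}

The argument used that $U=\log|\psi|$ is strictly concave on every horizontal line, so that $U(s+iy)+\nu s$ has one peak for every slope $\nu$. The obvious candidate for $p=4$ fails this test. The function $e^{-z^4}$ is in $\mathcal{E}_4$ (as $6x^2y^2\le\frac12x^4+18y^4$), but $-s^4+6s^2y^2-y^4$ has two equal maxima at $s=\pm\sqrt3\,|y|$, and whatever $P$ is, their distance is a multiple of $P$ for suitable $y$. More generally, no zero-free window works for $p>2$. If $\psi$ has no zeros, $U=\log|\psi|$ is harmonic; if also $\partial_x^2U\le0$, then the harmonic function $\partial_x^2U$ is bounded above, hence constant, and $U$ is a polynomial of degree at most two on the real axis, contradicting $U(x)\le C-h|x|^p$.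

So the window must have zeros, and at a zero $\log|\psi|=-\infty$. We therefore separate the roles. A \emph{subharmonic} weight $U$, strictly concave in $x$, is constructed first (Section~\ref{sec:U}). Then we construct $\psi$ with $|\psi|$ essentially bounded by $e^U$ everywhere and comparable to $e^U$ away from its zeros, and we choose $a$ so that two neighbors on the fine grid are never both close to zeros (Section~\ref{sec:psi}).

\section{A subharmonic weight that is strictly concave in $x$}\label{sec:U}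

From now on $p>2$, except where stated. Recall that a function $\varphi:\mathbb{C}\to[-\infty,\infty)$, $\varphi\not\equiv-\infty$, is \emph{subharmonic} if it is upper semicontinuous and its value at each point is at most its mean over every circle about that point. A locally integrable function that is continuous with values in $[-\infty,\infty)$ is subharmonic if and only if $\Delta\varphi\ge0$ in the sense of distributions. A function is $C^{1,1}_{\mathrm{loc}}$ if its gradient is locally Lipschitz; its distributional second derivatives are then the ones that exist almost everywhere.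

\begin{proposition}\label{prop:U}
Let $p>2$. There is $c_1>0$ such that for every $M\ge1$ there is a real function $U\in C^{1,1}_{\mathrm{loc}}(\mathbb{C})$, even in $x$, which is $C^2$ off finitely many rays from the origin, none of them horizontal, is $C^2$ on the real line, and satisfies
\begin{itemize}
\item[(U1)] $|D^2U|\le C\langle z\rangle^{p-2}$,
\item[(U2)] $\partial_x^2U\le-c\langle z\rangle^{p-2}$,
\item[(U3)] $\Delta U\ge Mc_1\langle z\rangle^{p-2}$,
\item[(U4)] $|U|\le C\langle z\rangle^p$ and $U\le-h_0|x|^p+C(1+|y|^p)$ with $h_0>0$.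
\end{itemize}
\end{proposition}

For $p=2$ the function $M(-x^2+2y^2)$ has these properties. For $p>2$ the analogue $-|x|^p+K|y|^p$ has negative Laplacian on the real axis, and its concavity degenerates on the imaginary axis. We look for $U_0=r^pg(\sigma)$, where $r=|z|$ and $\sigma=|y|/r\in[0,1]$, built from the functions $r^{p-t}|y|^t=r^p\sigma^t$. For $y\ne0$, the product rule with $\Delta r^s=s^2r^{s-2}$, $\partial_yr^s=syr^{s-2}$ and $\partial_x^2r^s=sr^{s-2}(1+(s-2)x^2/r^2)$ gives
\begin{align}
\Delta\bigl(r^{p-t}|y|^t\bigr)&=r^{p-2}\bigl[(p^2-t^2)\sigma^t+t(t-1)\sigma^{t-2}\bigr],\label{eq:lap}\\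
\partial_x^2\bigl(r^{p-t}|y|^t\bigr)&=(p-t)\,r^{p-2}\sigma^t\bigl[1+(p-t-2)\,x^2/r^2\bigr].\label{eq:xx}
\end{align}
Near the real axis $U_0$ should be about $-r^p$. By \eqref{eq:lap}, $\Delta(-r^p+Ky^2r^{p-2})=(2K-p^2)r^{p-2}$ on the real axis, so $K=p^2$ makes it strictly subharmonic, and by \eqref{eq:xx} it stays concave in $x$ while $\sigma$ is small. Near the imaginary axis $B|y|^p$ is strictly subharmonic and does not depend on $x$, so a small concave term can be added. The term $-A|y|^{1/2}r^{p-1/2}$ is concave in $x$, and it also has positive Laplacian for small $\sigma>0$, where $B|y|^p$ contributes little. It cannot be used up to the real axis: at a real point $x_0\ne0$ the function $B|y|^p-A|y|^{1/2}r^{p-1/2}$ vanishes and it is negative at nearby nonreal points, which violates the mean value inequality. We use it only for $\sigma\ge\varepsilon$ and glue.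

\begin{proof}[Proof of Proposition~\ref{prop:U}]
For small $\varepsilon>0$ put
\[
U_0=-r^p+p^2y^2r^{p-2}\quad(\sigma\le\varepsilon),\qquad U_0=B|y|^p-A|y|^{1/2}r^{p-1/2}\quad(\sigma\ge\varepsilon).
\]
The profiles $-1+p^2\sigma^2$ and $B\sigma^p-A\sigma^{1/2}$ agree to first order at $\sigma=\varepsilon$ if and only if, with $\beta=B\varepsilon^p$, $\alpha=A\varepsilon^{1/2}$ and $\kappa_0=p^2\varepsilon^2$, we have $\beta-\alpha=-1+\kappa_0$ and $p\beta-\frac12\alpha=2\kappa_0$. The solution is
\[
\beta=\frac{1+3\kappa_0}{2p-1},\qquad\alpha=\beta+1-\kappa_0 ,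
\]
which is positive for $\kappa_0<1$. Moreover $\alpha/\beta\le1+(2p-1)=2p$, so $A/B\le2p\,\varepsilon^{p-1/2}$. Fix $\varepsilon$ so small that
\[
\varepsilon^2\le\frac1{2p^3},\qquad \varepsilon<\frac1{3p},\qquad \frac BA\ge4(3p)^{p-2}.
\]
Then $U_0$ is $C^1$, even in $x$, homogeneous of degree $p$, and $C^2$ up to the boundary on each of the four closed sectors cut out by $\sigma=\varepsilon$, minus the origin; so $|D^2U_0|\le Cr^{p-2}$ there. Any segment splits into finitely many pieces, each in one closed sector, so $\nabla U_0$ is locally Lipschitz. On the real line $U_0=-|x|^p$.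

\emph{Region $\sigma\le\varepsilon$.} By \eqref{eq:lap} with $t=0,2$,
\[
\Delta U_0=r^{p-2}\bigl[-p^2+2p^2+p^2(p^2-4)\sigma^2\bigr]\ge p^2r^{p-2}.
\]
By \eqref{eq:xx}, $\partial_x^2r^p\ge pr^{p-2}$ and $\partial_x^2(y^2r^{p-2})\le(p-2)\max(1,p-3)\,\sigma^2r^{p-2}\le p^2\sigma^2r^{p-2}$, so $\partial_x^2U_0\le(-p+p^4\varepsilon^2)r^{p-2}\le-\frac p2r^{p-2}$. Since $\kappa_0\le\frac1{2p}$, also $U_0\le-\frac12r^p\le-\frac12|x|^p$.

\emph{Region $\sigma\ge\varepsilon$.} By \eqref{eq:lap} with $t=p,\frac12$,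
\[
\Delta U_0=r^{p-2}\Bigl\{p(p-1)B\sigma^{p-2}+A\sigma^{-3/2}\bigl[\tfrac14-(p^2-\tfrac14)\sigma^2\bigr]\Bigr\}.
\]
If $\sigma\le\frac1{3p}$, the square bracket is at least $\frac14-\frac19>\frac18$, so $\Delta U_0\ge\frac A8r^{p-2}$. If $\sigma\ge\frac1{3p}$, the first term in braces is at least $p(p-1)B(3p)^{2-p}\ge4p(p-1)A$ and the second is at least $-Ap^2$; as $4p(p-1)-p^2\ge p^2$ for $p\ge2$, we get $\Delta U_0\ge Ap^2r^{p-2}$. In \eqref{eq:xx} with $t=\frac12$ the square bracket is at least $\frac12$, because $p-\frac52>-\frac12$; hence $\partial_x^2U_0\le-\frac A2(p-\frac12)\varepsilon^{1/2}r^{p-2}$. Finally $|x|\le r\le|y|/\varepsilon$, so $U_0\le B|y|^p\le-\frac12|x|^p+(B+\varepsilon^{-p})|y|^p$.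

These bounds degenerate at the origin, which a quadratic term repairs: put $U=M(U_0-x^2+2y^2)$. Then $\Delta U\ge M(cr^{p-2}+2)\ge Mc_1\langle z\rangle^{p-2}$ and $\partial_x^2U\le-M(cr^{p-2}+2)$, with $c,c_1$ independent of $M$. Properties (U1) and (U4) follow from the bounds on $U_0$ and $y^2\le1+|y|^p$.
\end{proof}

On every horizontal line $U$ is $C^1$ and is $C^2$ except at two points at most, so (U1) and (U2) can be integrated along it. By (U3), $U$ is subharmonic.

The natural length scale of $U$ at $z$ is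
\[
\rho(z)=\langle z\rangle^{-\kappa}\le1,\qquad\kappa=\frac{p-2}2,
\]
since $|D^2U|\rho^2\le C$: on discs of this size $U$ is harmonic up to a bounded error. Precisely, let $H_\zeta(z)=U(\zeta)+2\partial_zU(\zeta)(z-\zeta)$, where $2\partial_z=\partial_x-i\partial_y$. This is a holomorphic polynomial whose real part is the first-order Taylor polynomial of $U$ at $\zeta$. On $D(\zeta,R\rho(\zeta))$ we have $\langle z\rangle\le(1+R)\langle\zeta\rangle$, so (U1) and Taylor's formula give
\begin{equation}\label{eq:taylor}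
|\operatorname{Re}H_\zeta(z)-U(z)|\le C(1+R)^{p-2}\langle\zeta\rangle^{p-2}R^2\rho(\zeta)^2=C_R\qquad(|z-\zeta|\le R\rho(\zeta)).
\end{equation}

\section{The window and the lattice step}\label{sec:psi}

\subsection{An entire function that follows $e^U$}
We prescribe $|\psi|=e^U$ on a set that is dense at scale $\rho$. The local models $e^{H_\zeta}$ are patched with cutoffs and the patch is corrected by solving a $\bar\partial$-equation, $\bar\partial=\frac12(\partial_x+i\partial_y)$, with a weight whose singularities force the correction to vanish at the prescribed points. The tool is the following case of H\"ormander's theorem \cite[Thm.~4.4.2]{Hor}: \emph{if $\varphi$ is subharmonic on $\mathbb{C}$ and $\int|f|^2e^{-\varphi}<\infty$, then $\bar\partial\eta=f$ has a solution with $\int|\eta|^2e^{-\varphi}(1+|z|^2)^{-2}\le\int|f|^2e^{-\varphi}$.}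

\begin{lemma}\label{lem:psi}
For $M$ large enough there are an entire function $\psi$ and a constant $C_2$ such that
\begin{itemize}
\item[($\psi$1)] $|\psi(z)|\le C\langle z\rangle^{p+2}e^{U(z)}$ for all $z$;
\item[($\psi$2)] for each $z$ there is $\zeta$ with $|z-\zeta|\le C_2\rho(z)$ and $|\psi(\zeta)|=e^{U(\zeta)}$.
\end{itemize}
In particular $\psi\in\mathcal{E}_p$.
\end{lemma}

\begin{proof}
\emph{The points.} Choose a maximal family of points $\zeta_j$ such that the discs $D_j=D(\zeta_j,\rho_j)$, $\rho_j=\rho(\zeta_j)$, are pairwise disjoint. It does not depend on $M$, and it is locally finite because $\rho$ is bounded below on bounded sets. By maximality, for each $z$ the disc $D(z,\rho(z))$ meets some $D_j$, so $|z-\zeta_j|\le\rho(z)+\rho_j\le2$. Then $\langle z\rangle\le3\langle\zeta_j\rangle$, so $\rho_j\le3^\kappa\rho(z)$ and $|z-\zeta_j|\le C_2\rho(z)$ with $C_2=1+3^\kappa$.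

\emph{The singular weight.} Let $V(\omega)=\log|\omega|^2+1-|\omega|^2$ for $|\omega|<1$ and $V=0$ for $|\omega|\ge1$. Then $V\le0$ because $\log t\le t-1$; $V$ and its radial derivative vanish at $|\omega|=1$, so $V$ is $C^1$ off $0$; and $\Delta V=4\pi\delta_0-4\cdot1_{|\omega|<1}$. Put $V_\Sigma(z)=\sum_jV((z-\zeta_j)/\rho_j)$. On $D_j$ we have $\langle\zeta_j\rangle\le2\langle z\rangle$, so $\rho_j^{-1}\le2^\kappa\langle z\rangle^\kappa$, and by (U3)
\[
\Delta(2U+V_\Sigma)\ge(2Mc_1-4^{\kappa+1})\langle z\rangle^{p-2}\ge0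
\]
once $M$ is large. This is the purpose of $M$, which we now fix. The function $\varphi=2U+V_\Sigma+(\kappa+2)\log(1+|z|^2)$ is subharmonic.

\emph{Patching and correcting.} Let $\chi\in C_c^\infty(D(0,1))$ equal $1$ on $D(0,\frac12)$ and put $g=\sum_j\chi((z-\zeta_j)/\rho_j)e^{H_{\zeta_j}}$. The summands have disjoint supports, so \eqref{eq:taylor} gives $|g|\le Ce^U$ and $|\bar\partial g|\le C\langle z\rangle^\kappa e^U$. The function $\bar\partial g$ vanishes outside the annuli $\frac12\rho_j\le|z-\zeta_j|\le\rho_j$, on which $V_\Sigma\ge\log\frac14$. Hence $\int|\bar\partial g|^2e^{-\varphi}\le C\int\langle z\rangle^{2\kappa-2(\kappa+2)}<\infty$. Let $\eta$ solve $\bar\partial\eta=\bar\partial g$ with $\int|\eta|^2e^{-\varphi}(1+|z|^2)^{-2}<\infty$. Then $\psi=g-\eta$ satisfies $\bar\partial\psi=0$ in the sense of distributions, so it is entire and $\eta$ is smooth. Near $\zeta_j$ we have $e^{-\varphi}\ge c|z-\zeta_j|^{-2}$, which is not integrable, so $\eta(\zeta_j)=0$ and $\psi(\zeta_j)=g(\zeta_j)=e^{U(\zeta_j)}$.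 This is ($\psi$2).

\emph{Upper bound.} Since $V_\Sigma\le0$ and $|g|\le Ce^U$, we have $\int|\psi|^2e^{-2U}(1+|z|^2)^{-\kappa-4}<\infty$. The mean value inequality for $|\psi e^{-H_z}|^2$ on $D(z,\rho(z))$ and \eqref{eq:taylor} give
\[
|\psi(z)|^2e^{-2U(z)}\le\frac{C}{\rho(z)^2}\int_{D(z,\rho(z))}|\psi|^2e^{-2U}\le C\langle z\rangle^{2\kappa+2(\kappa+4)}=C\langle z\rangle^{2(p+2)}.
\]
Finally, ($\psi$1), (U4) and $\langle z\rangle^{p+2}\le Ce^{h_0|x|^p/2+|y|^p}$ give \eqref{eq:Ep}.
\end{proof}

\subsection{A lower bound away from the zeros}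
Near any point, $\psi e^{-H_\zeta}$ is polynomially bounded and has modulus $1$ somewhere, so it has only logarithmically many zeros there, and each of them costs a logarithm if we keep a polynomially small distance. Let $\Lambda=\psi^{-1}(0)$ and $L(z)=\log(e+|z|)$. We recall \emph{Jensen's formula}: if $h$ is holomorphic near the closed unit disc and $h(0)\ne0$, then $\sum\log\frac1{|a_i|}=\frac1{2\pi}\int_0^{2\pi}\log|h(e^{i\theta})|\,d\theta-\log|h(0)|$, the sum running over the zeros in the open disc with multiplicity. In particular the number of zeros in $|\omega|<\frac12$ is at most $(\log\max_{|\omega|=1}|h|-\log|h(0)|)/\log2$. \emph{Harnack's inequality} states that $v_0(\omega)\le\frac{s+|\omega|}{s-|\omega|}v_0(0)$ for a harmonic function $v_0\ge0$ on $D(0,s)$.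

\begin{lemma}\label{lem:minmod}
For every $\delta_1>0$ there is $C$ such that $\operatorname{dist}(z,\Lambda)\ge\delta_1\langle z\rangle^{-2p-2}$ implies
\[
\log|\psi(z)|\ge U(z)-CL(z)^2 .
\]
\end{lemma}

\begin{proof}
Take $\zeta$ from ($\psi$2), let $R=4C_2\rho(z)$ and $h(\omega)=(\psi e^{-H_\zeta})(\zeta+R\omega)$. Since $\langle\zeta\rangle\le(1+C_2)\langle z\rangle$, we have $R\le4C_2(1+C_2)^\kappa\rho(\zeta)$, so \eqref{eq:taylor} holds on the closed disc of radius $R$ about $\zeta$ with a constant independent of $z$. With ($\psi$1), $|h|\le K:=C\langle z\rangle^{p+2}$ on $|\omega|\le1$, where $C\ge1$; and $|h(0)|=1$. The point $z$ corresponds to $\omega_0$ with $|\omega_0|\le\frac14$. The zeros $a_1,\dots,a_{n_0}$ of $h$ in $|\omega|<\frac12$ number $n_0\le\log K/\log2\le CL(z)$. Write $h=b_0h_0$ with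
\[
b_0(\omega)=\prod_{i=1}^{n_0}\frac{\frac12(\omega-a_i)}{\frac14-\bar a_i\omega},
\]
so that $|b_0|=1$ on $|\omega|=\frac12$ and $|b_0|\le1$ inside. Then $h_0$ has no zeros in $|\omega|<\frac12$, $|h_0|\le K$ there by the maximum principle, and $|h_0(0)|\ge1$. Harnack's inequality for $\log(K/|h_0|)\ge0$ with $s=\frac12$ gives $\log(K/|h_0(\omega_0)|)\le3\log K$, that is, $\log|h_0(\omega_0)|\ge-2\log K$. Each factor of $b_0(\omega_0)$ has modulus at least
\[
\frac{\frac12|\omega_0-a_i|}{\frac14+\frac18}\ge|\omega_0-a_i|\ge\frac{\operatorname{dist}(z,\Lambda)}R\ge\frac{\delta_1}{4C_2}\langle z\rangle^{-2p-2},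
\]
so $\log|b_0(\omega_0)|\ge-Cn_0L(z)\ge-CL(z)^2$. Hence $\log|h(\omega_0)|\ge-CL(z)^2$, and \eqref{eq:taylor} replaces $\operatorname{Re}H_\zeta(z)$ by $U(z)$.
\end{proof}

\subsection{The choice of $a$}
We have no information on the position of $\Lambda$, so a given point of the fine grid may be a zero of $\psi$. But if $z$ and $z-a$ are both close to $\Lambda$, then $a$ is close to a difference of two zeros, and the zeros are sparse enough for a measure count to produce an $a$ that avoids all differences.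

\begin{lemma}\label{lem:a}
There are $a\in[1,2]$ and $C$ such that for each $z\in\mathbb{C}$ there is $\zeta\in\{z,z-a\}$ with
\[
\log|\psi(\zeta)|\ge U(\zeta)-CL(z)^2 .
\]
\end{lemma}

\begin{proof}
By ($\psi$1) and (U4), $\log|\psi|\le C\langle z\rangle^p$, and $\psi(\zeta_1)\ne0$. Jensen's formula on $D(\zeta_1,2(R+|\zeta_1|+1))$ gives $\#\{\lambda\in\Lambda:|\lambda|\le R\}\le C(1+R)^p$. Summing over dyadic annuli, $S=\sum_{\lambda\in\Lambda}\langle\lambda\rangle^{-p-1}\le C\sum_{i\ge0}2^{ip}2^{-i(p+1)}<\infty$. Let $0<\delta<1$ with $2\delta S^2<1$. For $\lambda,\lambda'\in\Lambda$, the real $a$ with $|\lambda-\lambda'-a|<\delta\langle\lambda\rangle^{-p-1}\langle\lambda'\rangle^{-p-1}$ form an interval of length at most $2\delta\langle\lambda\rangle^{-p-1}\langle\lambda'\rangle^{-p-1}$. These intervals have total length at most $2\delta S^2<1$, so there is $a\in[1,2]$ with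
\[
|\lambda-\lambda'-a|\ge\delta\langle\lambda\rangle^{-p-1}\langle\lambda'\rangle^{-p-1}\qquad(\lambda,\lambda'\in\Lambda).
\]
Let $\delta'=\frac12\delta\,8^{-p-1}$ and $r_0=\delta'\langle z\rangle^{-2p-2}\le1$. Suppose $|z-\lambda|<r_0$ and $|z-a-\lambda'|<r_0$ with $\lambda,\lambda'\in\Lambda$. Then $|\lambda-\lambda'-a|<2r_0$, while $\langle\lambda\rangle\le2\langle z\rangle$ and $\langle\lambda'\rangle\le4\langle z\rangle$ give $|\lambda-\lambda'-a|\ge\delta\,8^{-p-1}\langle z\rangle^{-2p-2}=2r_0$, a contradiction. So some $\zeta\in\{z,z-a\}$ has $\operatorname{dist}(\zeta,\Lambda)\ge r_0$. As $\langle z\rangle\le3\langle\zeta\rangle$, Lemma~\ref{lem:minmod} applies at $\zeta$ with $\delta_1=3^{-2p-2}\delta'$, and $L(\zeta)\le CL(z)$.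
\end{proof}

The objects $U$, $\psi$ and $a$ depend only on $p$ and are fixed from now on.

\section{The peak lemma and the proof of Theorem~\ref{thm:A}}\label{sec:peak}

For $y,\nu\in\mathbb{R}$ let
\[
\Theta(s)=U(s+iy)+\nu s,\qquad T(s)=|\psi(s+iy)|\,e^{\nu s}\qquad(s\in\mathbb{R}).
\]
By (U2) and (U4), $\Theta$ is strictly concave and tends to $-\infty$ at $\pm\infty$, so it has a unique maximizer $s^*$, and $\Theta'(s^*)=0$. Put $\Theta^*=\Theta(s^*)$ and $Q=\langle s^*+iy\rangle\ge1$. In contrast to Example~\ref{ex:gauss}, the curvature of the peak, about $Q^{p-2}$, is unbounded. A point at bounded distance from $s^*$ loses a factor $e^{-CQ^{p-2}}$, and a point at distance $P$ loses at least $e^{-cP^2Q^{p-2}}$. Because (U1) and (U2) have the same power of $\langle z\rangle$, one value of $P$ serves all $y$ and $\nu$.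

\begin{lemma}\label{lem:peak}
There are constants $C_3,C_4>0$ and $P_0\ge4$, independent of $y$ and $\nu$, such that with $W=e^{\Theta^*-C_3Q^{p-2}}$ the following hold.
\begin{enumerate}
\item[(a)] For every $x\in\mathbb{R}$ there is $s_0\in x+a\mathbb{Z}$ with $|s_0-s^*|\le2$ and $T(s_0)\ge W$.
\item[(b)] If $P\ge P_0$ and $s_k$, $k\in\mathbb{Z}\setminus\{0\}$, are real numbers with $|s_k-kP-s^*|\le2$, then $\sum_{k\ne0}T(s_k)\le\frac12W$.
\item[(c)] $W\ge e^{-C_4(1+|y|^p+|\nu|^{p'})}$.
\end{enumerate}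
\end{lemma}

\begin{proof}
(a) Let $s_1$ be the point of $x+a\mathbb{Z}$ in $[s^*,s^*+a)$. Lemma~\ref{lem:a} at $z=s_1+iy$ gives $s_0\in\{s_1,s_1-a\}$ with $\log T(s_0)\ge\Theta(s_0)-C\log^2(e+3Q)$, and $|s_0-s^*|\le a\le2$. Between $s^*$ and $s_0$ we have $\langle s+iy\rangle\le3Q$, so (U1) and $\Theta'(s^*)=0$ give $\Theta(s_0)\ge\Theta^*-CQ^{p-2}$. Since $p>2$, $\log^2(e+3Q)\le CQ^{p-2}$. This fixes $C_3$.

(b) Let $P\ge4$, $s=s_k$ and $d=|s-s^*|\ge|k|P-2\ge|k|P/2\ge2$. By Taylor's formula and (U2), with $\pm$ the sign of $s-s^*$,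
\[
\Theta^*-\Theta(s)\ge c\int_0^d(d-t)\,\langle s^*\pm t+iy\rangle^{p-2}\,dt .
\]
The integrand is small only where $s^*\pm t+iy$ passes near the origin, and this happens on a small part of the range. The $t\ge0$ with $|s^*\pm t|<|s^*|/4$ lie in the interval $(\frac34|s^*|,\frac54|s^*|)$. Its intersection with $[0,d/2]$ has length at most $\frac25\cdot\frac d2$: if $\frac d2\le\frac54|s^*|$, the length is at most $\max(0,\frac d2-\frac34|s^*|)\le\frac d2-\frac35\cdot\frac d2$, and otherwise it is at most $\frac12|s^*|\le\frac25\cdot\frac d2$. On the rest of $[0,d/2]$, of measure at least $0.3\,d$, we have $d-t\ge d/2$ and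
\[
\langle s^*\pm t+iy\rangle\ge1+\max(|y|,|s^*|/4)\ge1+\frac{|y|+|s^*|}5\ge\frac Q5 .
\]
Hence $\Theta(s)\le\Theta^*-c_4d^2Q^{p-2}$. By ($\psi$1) and $\langle s+iy\rangle\le Q(1+d)$,
\[
T(s)\le CQ^{p+2}(1+d)^{p+2}e^{\Theta^*-c_4d^2Q^{p-2}} .
\]
Split the exponent $c_4d^2Q^{p-2}$ into halves. As $d\ge2$ and $Q\ge1$, we have $d^2Q^{p-2}\ge\frac12(d^2+4Q^{p-2})$, so, since $p>2$, one half absorbs $Q^{p+2}(1+d)^{p+2}$. In the other half use $d\ge|k|P/2$. With $c_5=c_4/8$ this gives $T(s_k)\le C_5e^{\Theta^*-c_5k^2P^2Q^{p-2}}$. Since $P^2Q^{p-2}\ge16$,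
\[
\sum_{k\ne0}T(s_k)\le C_6\,e^{\Theta^*-c_5P^2Q^{p-2}},\qquad C_6=\max\Bigl(\tfrac12,\,2C_5\sum_{k\ge1}e^{-16c_5(k^2-1)}\Bigr).
\]
Choose $P_0\ge4$ with $c_5P_0^2\ge C_3+\log(2C_6)$. For $P\ge P_0$ we have $(c_5P^2-C_3)Q^{p-2}\ge\log(2C_6)$, which is the claim.

(c) By (U4), $\Theta^*\ge\Theta(0)=U(iy)\ge-C(1+|y|^p)$. Since $U$ is even in $x$, $\partial_xU(iy)=0$, so (U2) gives $|\nu|=|\partial_xU(s^*+iy)|\ge c\int_0^{|s^*|}t^{p-2}\,dt=c'|s^*|^{p-1}$. Hence $|s^*|^p\le C|\nu|^{p'}$ and $Q^{p-2}\le Q^p\le C(1+|y|^p+|\nu|^{p'})$.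
\end{proof}

The hypothesis $p>2$ is what absorbs the two errors made in replacing $e^U$ by $|\psi|$, the loss $e^{-C\log^2(e+3Q)}$ in (a) and the factor $Q^{p+2}$ in (b); for the Gaussian both errors are absent.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $N_0=\lceil P_0/a\rceil$, $N\ge N_0$, $\Pi=P=Na\ge P_0$, and $F_j(z,w)=Z\psi(z-ja,w)\in\mathcal{A}_1$. Fix $(z,w)$, apply Lemma~\ref{lem:peak} with $\nu=2\pi v/P$, take $s_0$ from (a), and choose $j\in\{0,\dots,N-1\}$ with $s_0\in x-ja+P\mathbb{Z}$. By \eqref{eq:terms}, part (b) with $s_k=s_0+kP$, and $|\nu ja|\le2\pi|v|$,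
\[
|F_j(z,w)|\ge e^{-\nu x}e^{\nu ja}\Bigl(T(s_0)-\sum_{k\ne0}T(s_0+kP)\Bigr)\ge\tfrac12We^{-\nu x-2\pi|v|}.
\]
By (c), $W\ge ce^{-C\Phi}$ with constants depending on $P$. So $F_0,\dots,F_{N-1}$ satisfy \eqref{eq:lower} with $\ell=1$. Proposition~\ref{prop:division} gives $G_j\in\mathcal{A}_{-1}$ with $\sum_jF_jG_j=1$, Proposition~\ref{prop:reduction} with $m=1$ gives $\gamma\in\mathcal{E}_p$, and by Lemma~\ref{lem:member} both $\psi_0=\overline{\psi|_{\mathbb{R}}}$ and $\gamma|_{\mathbb{R}}$ lie in $\mathcal{G}_p$.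
\end{proof}

\section{Division in the classes $\mathcal{A}_\ell$}\label{sec:division}

We prove Proposition~\ref{prop:division}. With $|g|^2=\sum_j|g_j|^2$, the functions $\bar g_j/|g|^2$ solve the Bezout equation and have the required size and quasi-periodicity, in analogy with \eqref{eq:painless}, but they are not holomorphic. Skoda's theorem produces holomorphic solutions with an $L^2$ bound of the same kind; it does not respect quasi-periodicity, which we restore afterwards.

A function $\varphi:\mathbb{C}^n\to[-\infty,\infty)$, $\varphi\not\equiv-\infty$, is \emph{plurisubharmonic} (psh) if it is upper semicontinuous and its restriction to each complex line is subharmonic or $\equiv-\infty$; a $C^2$ function is psh exactly when its Levi matrix $(\partial_{z_i}\partial_{\bar z_j}\varphi)$ is positive semidefinite. We use these standard facts: convex functions on $\mathbb{C}^n=\mathbb{R}^{2n}$, subharmonic functions of one coordinate, and $\log(1+|z|^2+|w|^2)$ are psh; sums, locally uniform limits,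 and expressions $\log\sum_{k=1}^{k_0}e^{\varphi_k}$ of continuous psh functions are psh.

\emph{Skoda's division theorem} \cite[Thm.~1]{Sko}. \emph{Let $\varphi$ be psh on $\mathbb{C}^n$, let $g_1,\dots,g_J$ be entire, $\alpha>1$ and $q=\min(n,J-1)$. If $f$ is entire and $\int|f|^2|g|^{-2\alpha q-2}e^{-\varphi}<\infty$, then there are entire $h_j$ with $\sum_jg_jh_j=f$ and}
\[
\int|h|^2|g|^{-2\alpha q}e^{-\varphi}\le\frac\alpha{\alpha-1}\int|f|^2|g|^{-2\alpha q-2}e^{-\varphi}.
\]

We take $f=1$, and the weight must cancel $|g|^{-2\alpha q-2}$ almost exactly, since an excess reappears in the bound for $h$. So we need a psh function equal to $\nu x=\frac{2\pi}\Pi xv$ up to $C(1+\Phi)$. For $p>2$ the function $xv+C\Phi$ is not psh: at points with $y=0$, $v\ne0$ the $z\bar z$ entry of its Levi matrix vanishes while $\partial_z\partial_{\bar w}(xv)=\frac i4\ne0$. The weight $U$ supplies a substitute, modeled on $\log\sum_k|\psi(z-k\Pi)e^{-2\pi ikw}|$.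

\begin{proof}[Proof of Proposition~\ref{prop:division}]
Adjoining zero functions, we may assume $J\ge3$. Let $U$ be as in Proposition~\ref{prop:U} if $p>2$, and $U=-\pi x^2+\pi y^2$ if $p=2$; only continuity, subharmonicity and (U4) are used.

\emph{Step 1: the weight.} Put $\varphi_1(z,w)=\log\sum_{k\in\mathbb{Z}}\exp\bigl(U(z-k\Pi)+2\pi kv\bigr)$. Each exponent is psh and the series converges locally uniformly by (U4), so $\varphi_1$ is psh. With $s=x-k\Pi$ the sum equals $e^{\nu x}\sum_se^{U(s+iy)-\nu s}$. By (U4) and Young's inequality, as in Lemma~\ref{lem:zak}(a), the last sum is at most $Ce^{C\Phi}$. Keeping one term with $|s|\le\Pi$, for which $U(s+iy)\ge-C(1+|y|^p)$ and $|\nu s|\le2\pi|v|$, it is at least $ce^{-C\Phi}$. Thus $|\varphi_1-\nu x|\le C(1+\Phi)$. The function $\Phi$ is convex, so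
\[
\varphi=10\ell\,\varphi_1+C'\Phi+3\log(1+|z|^2+|w|^2)
\]
is psh. By \eqref{eq:lower}, $|g|^{-10}\le Ce^{10\ell\nu x+C\Phi}$, so for $C'$ large $|g|^{-10}e^{-\varphi}\le C(1+|z|^2+|w|^2)^{-3}$, which is integrable on $\mathbb{C}^2=\mathbb{R}^4$.

\emph{Step 2: division.} Skoda's theorem with $n=q=\alpha=2$ and $f=1$ gives entire $h_j$ with $\sum_jg_jh_j=1$ and $\int|h|^2|g|^{-8}e^{-\varphi}<\infty$. Since $g_j\in\mathcal{A}_\ell$, we have $|g|^{-8}\ge ce^{8\ell\nu x-C\Phi}$, and therefore
\begin{equation}\label{eq:L2}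
\int_{\mathbb{C}^2}|h|^2e^{-2\ell\nu x-C\Phi}(1+|z|^2+|w|^2)^{-3}<\infty .
\end{equation}

\emph{Step 3: pointwise bound.} Let $B$ be the unit ball about $(z_0,w_0)$, $x_0=\operatorname{Re}z_0$, $v_0=\operatorname{Im}w_0$. On $B$ we have $\Phi\le C(1+\Phi(z_0,w_0))$. The factor $e^{-\ell\nu x}$ can vary on $B$ by $e^{c|x_0|}$, which $\Phi$ does not control, so we linearize it holomorphically: for
\[
\Xi=\frac{2\pi}\Pi\bigl(x_0v_0-ix_0(w-w_0)+v_0(z-z_0)\bigr)
\]
we have $\nu x-\operatorname{Re}\Xi=\frac{2\pi}\Pi(x-x_0)(v-v_0)$, which is at most $\frac{2\pi}\Pi$ in modulus on $B$ and vanishes at the center. The mean value inequality for $|h_je^{-\ell\Xi}|^2$ on $B$ and \eqref{eq:L2} give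
\begin{equation}\label{eq:hbound}
|h_j(z,w)|\le C(1+|z|+|w|)^3e^{\ell\nu x+C\Phi}\qquad\text{on }\mathbb{C}^2.
\end{equation}

\emph{Step 4: periodization.} Translates of $(h_j)$ by periods, multiplied by the appropriate factor, again solve the equation; we average them with an entire partition of unity. Let $\chi_1\in\mathcal{S}(\mathbb{R})$ with $\hat\chi_1\in C_c^\infty((-1,1))$ and $\hat\chi_1(0)=1$. Then $\chi_1(z)=\int\hat\chi_1(\xi)e^{2\pi iz\xi}\,d\xi$ is entire, integration by parts gives $|\chi_1(x+iy)|\le C(1+|x|)^{-5}e^{2\pi|y|}$, and Poisson summation gives $\sum_k\chi_1(z-k)=\sum_l\hat\chi_1(l)e^{2\pi ilz}=1$, first for real $z$ and then by analytic continuation. Define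
\[
\tilde h_j(z,w)=\sum_{k,k'\in\mathbb{Z}}\chi_1\bigl(\tfrac z\Pi-k\bigr)\,\chi_1(w-k')\,e^{-2\pi i\ell kw}\,h_j(z-k\Pi,w-k').
\]
Since $|e^{-2\pi i\ell kw}|\,e^{-\ell\nu k\Pi}=1$ and $\Phi$ is invariant under real translations, \eqref{eq:hbound} gives
\[
|e^{-2\pi i\ell kw}h_j(z-k\Pi,w-k')|\le C(1+|z|+|w|)^3(1+|k|)^3(1+|k'|)^3e^{\ell\nu x+C\Phi}.
\]
So the series converges locally uniformly. Shifting $k$ and $k'$ gives $\tilde h_j(z+\Pi,w)=e^{-2\pi i\ell w}\tilde h_j(z,w)$ and $\tilde h_j(z,w+1)=\tilde h_j(z,w)$. For $0\le x\le\Pi$, $0\le u\le1$ the sum is bounded by $C(1+|y|+|v|)^3e^{C(|y|+|v|)}e^{\ell\nu x+C\Phi}\le Ce^{\ell\nu x+C\Phi}$. Hence $\tilde h_j\in\mathcal{A}_{-\ell}$. Finally, $g_j(z-k\Pi,w-k')=e^{-2\pi i\ell kw}g_j(z,w)$, so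
\[
\sum_jg_j\tilde h_j=\sum_{k,k'}\chi_1\bigl(\tfrac z\Pi-k\bigr)\chi_1(w-k')\sum_j(g_jh_j)(z-k\Pi,w-k')=1.\qedhere
\]
\end{proof}

This completes the proofs of Theorem~\ref{thm:A} and Corollary~\ref{cor:main}.

\section{Rational densities}\label{sec:rational}

For $ab=m/n$ the system \eqref{eq:bezout} has $m$ equations in $n$ unknowns. Cramer's rule reduces it to one Bezout equation for the $m\times m$ minors of $(A_{q,j})$, and the peak lemma shows that at each point some minor has a dominant diagonal. We use Ostrowski's inequality.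

\begin{lemma}\label{lem:ostrowski}
If a complex $m\times m$ matrix $(b_{qq'})$ has $\delta_q:=|b_{qq}|-\sum_{q'\ne q}|b_{qq'}|>0$ for all $q$, then $|\det(b_{qq'})|\ge\prod_q\delta_q$.
\end{lemma}

\begin{proof}
Induction on $m$, with indices $1,\dots,m$. Eliminating the first column gives $\det(b_{qq'})=b_{11}\det(b'_{qq'})_{q,q'\ge2}$ with $b'_{qq'}=b_{qq'}-b_{q1}b_{1q'}/b_{11}$. Here $|b_{11}|\ge\delta_1$, and $\sum_{q'\ge2}|b_{1q'}|\le|b_{11}|$ shows that the corrections in row $q$ have total modulus at most $|b_{q1}|$, so the quantity $\delta'_q$ of the new matrix is at least $\delta_q$.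
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\psi$, $a$, $P_0$ be as in Lemma~\ref{lem:peak} and $\varepsilon_0=a/P_0$. The unitary dilation $D_\lambda f(t)=\lambda^{-1/2}f(t/\lambda)$ preserves $\mathcal{G}_p$ and satisfies $D_\lambda T_xM_\xi=T_{\lambda x}M_{\xi/\lambda}D_\lambda$, so it maps dual pairs on $a\mathbb{Z}\times b\mathbb{Z}$ to dual pairs on $\lambda a\mathbb{Z}\times\lambda^{-1}b\mathbb{Z}$. It therefore suffices to find, for each rational $\theta=m/n\le\varepsilon_0$, a dual window of $\psi_0=\overline{\psi|_{\mathbb{R}}}$ on $a\mathbb{Z}\times b\mathbb{Z}$ with $b=\theta/a$. The statement for $\mathcal{S}^{1/p}_{1-1/p}$ then follows by taking Fourier transforms as in the proof of Corollary~\ref{cor:main}, since $\widehat{D_\lambda\psi_0}=D_{1/\lambda}\hat\psi_0$. Put $P=1/b=a/\theta\ge P_0$ and $\Pi=na=mP$; then $n/m=P/a\ge2$. With $A_{q,j}$ as in Proposition~\ref{prop:reduction} and $I\subset\{0,\dots,n-1\}$, $|I|=m$, let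
\[
A_I=(A_{q,j})_{0\le q<m,\ j\in I},\qquad\Delta_I=\det A_I\in\mathcal{A}_m .
\]

\emph{The minors satisfy \eqref{eq:lower} with $\ell=m$.} Fix $(z,w)$ and apply Lemma~\ref{lem:peak} with $\nu=2\pi v/\Pi$. For each $q$, part (a) applied to $x-qP$ gives a point $s^{(q)}=x-qP-j_qa-k_q\Pi$, with $0\le j_q<n$ and $k_q\in\mathbb{Z}$, such that $|s^{(q)}-s^*|\le2$ and $T(s^{(q)})\ge W$. By \eqref{eq:terms}, $A_{q,j_{q'}}(z,w)=e^{-\nu x}e^{\nu qP}e^{\nu j_{q'}a}\,b_{qq'}$, where $b_{qq'}$ is a series whose $k$-th term has modulus $T(s)$ with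
\[
s=x-j_{q'}a-qP-k\Pi=s^{(q')}+dP,\qquad d=q'-q+m(k_{q'}-k).
\]
Fix the row $q$. As $q'$ runs through $0,\dots,m-1$ and $k$ through $\mathbb{Z}$, each integer $d$ occurs exactly once, since its residue modulo $m$ determines $q'$ and then $k$. The value $d=0$ occurs in the diagonal entry, with modulus $T(s^{(q)})\ge W$. The points belonging to $d\ne0$ satisfy $|s-dP-s^*|\le2$, so by part (b) all other terms of the row have total modulus at most $\frac12W$. Hence $|b_{qq}|-\sum_{q'\ne q}|b_{qq'}|\ge\frac12W$, and Lemma~\ref{lem:ostrowski} gives $|\det(b_{qq'})|\ge(W/2)^m>0$. In particular no two columns coincide, so the $j_q$ are distinct; let $I=\{j_0,\dots,j_{m-1}\}$. Since $qP<\Pi$ and $j_{q'}a<\Pi$, each row and column factor is at least $e^{-2\pi|v|}$, and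
\[
|\Delta_I(z,w)|\ge e^{-m\nu x-4\pi m|v|}(W/2)^m\ge ce^{-m\nu x-C\Phi}
\]
by part (c).

\emph{Solving the system.} Proposition~\ref{prop:division} gives $h_I\in\mathcal{A}_{-m}$ with $\sum_I\Delta_Ih_I=1$. Let $\operatorname{adj}A_I$ be the adjugate matrix, with rows indexed by $j\in I$ and columns by $q$, so that $A_I\operatorname{adj}A_I=\Delta_I\,\mathrm{Id}$. Its entries are, up to sign, minors of order $m-1$ and lie in $\mathcal{A}_{m-1}$. Hence
\[
G_j=\sum_{I\ni j}h_I\,(\operatorname{adj}A_I)_{j,0}\in\mathcal{A}_{-1},\qquad\sum_{j=0}^{n-1}A_{q,j}G_j=\sum_Ih_I\sum_{j\in I}A_{q,j}(\operatorname{adj}A_I)_{j,0}=\sum_Ih_I\Delta_I\,\delta_{q,0}=\delta_{q,0}.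
\]
Proposition~\ref{prop:reduction} and Lemma~\ref{lem:member} give the dual window in $\mathcal{G}_p$.
\end{proof}

\section{The spaces $\Sigma^\mu_\tau$}\label{sec:sigma}

We recall the \emph{Phragm\'en--Lindel\"of principle}: a function holomorphic in a sector of opening $\beta$, continuous on its closure, bounded on the two boundary rays, and bounded by $Ce^{C|z|^p}$ with $p<\pi/\beta$, is bounded in the sector.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $\mu+\tau>1$, choose $0<\mu_0<\mu$ and $0<\tau_0<\tau$ with $\mu_0+\tau_0\ge1$. Since $h|x|^{1/\tau}\le h_0|x|^{1/\tau_0}+C$ for all $h,h_0>0$, and likewise for $\mu$, we have $\mathcal{S}^{\mu_0}_{\tau_0}\subset\Sigma^\mu_\tau$, and Corollary~\ref{cor:main} provides dual windows in $\Sigma^\mu_\tau$. Dual windows are nonzero. It remains to show that $\Sigma^\mu_\tau=\{0\}$ if $\mu+\tau\le1$. In that case $\Sigma^\mu_\tau\subset\Sigma^{1-\tau}_\tau$, so we may assume $\mu+\tau=1$.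

Let $p=1/\tau>1$, so that $1/\mu=p'$, and let $f\in\Sigma^\mu_\tau$. Given $\epsilon>0$, Young's inequality gives $2\pi|y||\xi|\le\epsilon|y|^p+C_\epsilon|\xi|^{p'}$; using the bound for $\hat f$ with $h>C_\epsilon$, we see that $f(z)=\int\hat f(\xi)e^{2\pi iz\xi}\,d\xi$ is entire with $|f(z)|\le C'_\epsilon e^{\epsilon|y|^p}$. We use this with $\epsilon=1$. Call a ray from the origin \emph{good} if on it $|f|\le C_he^{-hr^p}$ for every $h>0$, where $r=|z|$. The positive real axis is good. The point is that decay of arbitrarily large type on one ray beats growth of bounded type on a nearby ray.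

Fix $0<\beta<\pi/p$ and let $\arg z=\theta_0$ be a good ray. In the sector $0\le\theta\le\beta$, $\theta=\arg z-\theta_0$, and for $h>0$, the function
\[
r^p\,\frac{-h\sin(p(\beta-\theta))+\sin(p\theta)}{\sin p\beta}
\]
is a real linear combination of $r^p\cos p\theta$ and $r^p\sin p\theta$, so it equals $\operatorname{Re}(c_0z^p)$ for some $c_0\in\mathbb{C}$ and a branch of $z^p$. It equals $-hr^p$ for $\theta=0$ and $r^p$ for $\theta=\beta$. Thus $fe^{-c_0z^p}$ is bounded on both boundary rays, and it is bounded by $Ce^{Cr^p}$ in the sector, with $p<\pi/\beta$. So it is bounded. For $0\le\theta\le\beta/2$, concavity of the sine on $[0,\pi]$ gives $\sin(p(\beta-\theta))\ge s_\beta:=\min(\sin\frac{p\beta}2,\sin p\beta)>0$, hence $|f|\le C\exp\bigl(-r^p(hs_\beta-1)/\sin p\beta\bigr)$. As $h$ is arbitrary, all rays with $0\le\theta\le\beta/2$ are good, with uniform constants. Starting from $\theta_0=0$ and repeating this $\lceil4\pi/\beta\rceil$ times, we find that $f$ tends to $0$ at infinity, so $f=0$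 by Liouville's theorem.
\end{proof}

\begin{remark}
The criterion for nontriviality of $\mathcal{S}^\mu_\tau$ quoted in Section~\ref{sec:intro} is contained in these results. If $\mu+\tau\ge1$, the space contains dual windows. If $\mu+\tau<1$, choose $\mu'>\mu$ and $\tau'>\tau$ with $\mu'+\tau'=1$; then $\mathcal{S}^\mu_\tau\subset\Sigma^{\mu'}_{\tau'}=\{0\}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{DN}
Andreas Debrouwere, Lenny Neyt, \emph{A Pe{\l}czy\'nski-Vogt decomposition result for (PLS)-spaces and sequence space representations}, arXiv:2511.23130 (2025).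

\bibitem{Gro}
Gr\"ochenig, \emph{Foundations of Time--Frequency Analysis}.

\bibitem{Hor}
H\"ormander, \emph{An Introduction to Complex Analysis in Several Variables}.

\bibitem{Sko}
Skoda, Ann. Sci. ENS 5 (1972).

\end{thebibliography}
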